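\title{Hopf orders in abelian twists of group algebras\\ and the Fitting subgroup}

\begin{abstract}
Let $G$ be a finite group and $\Omega$ a twist for $\mathbb CG$ arising from a $2$-cocycle on the character group of an abelian subgroup $M$. We prove that if the twisted Hopf algebra $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, then for every prime $p$ the subgroup $O_p(G)$ contains an explicit part of $M$ determined by the commutator form of the cocycle. Consequently, if $G$ is a non-abelian simple group and $\Omega$ is non-trivial, then $(\mathbb CG)_\Omega$ admits no Hopf order over any number ring; this answers a question of Cuadra and Meir. The proof attaches to a Hopf order a ring of functions on $G$ whose product is twisted along conjugation by $M$, and shows that the block of the identity element is cut out by a normal $p$-subgroup. We also give a sufficient condition for the existence of a Hopf order, and a criterion when the Fitting subgroup is abelian and the support of the twist has square-free exponent.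
\end{abstract}

\section{Introduction}\label{sec:intro}

The group algebra $\mathbb CG$ of a finite group is defined over $\mathbb Z$ as a Hopf algebra: the lattice $\mathbb ZG$ is closed under the product, the comultiplication $\Delta(g)=g\otimes g$, the counit $\varepsilon(g)=1$ and the antipode $S(g)=g^{-1}$. A twist keeps the algebra and conjugates the comultiplication by an element of $\mathbb CG\otimes\mathbb CG$, which usually has denominators. This paper is about whether an integral form survives.

\subsection{Twists and Hopf orders}

Let $K$ be a field of characteristic $0$. A \emph{twist} for $KG$ (in Movshev's sense) is an invertible element $J\in KG\otimes KG$ with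
\[
(J\otimes1)(\Delta\otimes\mathrm{id})(J)=(1\otimes J)(\mathrm{id}\otimes\Delta)(J),\qquad(\varepsilon\otimes\mathrm{id})(J)=(\mathrm{id}\otimes\varepsilon)(J)=1 .
\]
The twisted Hopf algebra $(KG)_J$ has the algebra structure, unit and counit of $KG$, the comultiplication $\Delta_J(h)=J\Delta(h)J^{-1}$, and a correspondingly twisted antipode $S_J$. Two twists are \emph{gauge equivalent} if $J'=(v\otimes v)J\Delta(v^{-1})$ for an invertible $v\in KG$ with $\varepsilon(v)=1$, and a twist is \emph{non-trivial} if it is not gauge equivalent to $1\otimes1$.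

Let $M\le G$ be abelian, suppose that $KM$ splits over $K$, and let $\widehat M$ be the character group of $M$. The primitive idempotents of $KM$ are $e_\varphi=\frac1{|M|}\sum_{m\in M}\varphi(m^{-1})m$ for $\varphi\in\widehat M$. They satisfy
\begin{equation}\label{eq:idem}
m=\sum_\varphi\varphi(m)e_\varphi,\qquad\Delta(e_\chi)=\sum_{\varphi\psi=\chi}e_\varphi\otimes e_\psi,\qquad S(e_\varphi)=e_{\varphi^{-1}},\qquad\varepsilon(e_\varphi)=\delta_{\varphi,1}.
\end{equation}
Let $\omega\colon\widehat M\times\widehat M\to K^\times$ be a normalized $2$-cocycle: $\omega(\varphi,\psi)\omega(\varphi\psi,\chi)=\omega(\psi,\chi)\omega(\varphi,\psi\chi)$ and $\omega(1,\varphi)=\omega(\varphi,1)=1$. By \eqref{eq:idem}, these conditions are exactly the twist conditions for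
\[
J=\sum_{\varphi,\psi\in\widehat M}\omega(\varphi,\psi)\,e_\varphi\otimes e_\psi .
\]
Such a $J$ is a \emph{twist arising from a $2$-cocycle on an abelian subgroup of $G$}.

Let $R$ be a Dedekind domain with fraction field $K$ and $H$ a finite-dimensional Hopf algebra over $K$. A \emph{Hopf order} of $H$ over $R$ is a finitely generated projective $R$-submodule $X\subseteq H$ with $X\otimes_RK=H$ that is a subring containing $1$ and satisfies $\Delta(X)\subseteq X\otimes_RX$, $\varepsilon(X)\subseteq R$ and $S(X)\subseteq X$. A complex Hopf algebra $H$ \emph{admits a Hopf order over a number ring} if there are a number field $K$ with ring of integers $R$, a Hopf algebra $H_K$ over $K$ with $H_K\otimes_K\mathbb C\cong H$, and a Hopf order of $H_K$ over $R$.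

Cuadra and Meir \cite{CM} pose the following as an open question.

\begin{quote}
Let $G$ be a finite non-abelian simple group and $\Omega$ a non-trivial twist for $\mathbb CG$ arising from a $2$-cocycle on an abelian subgroup of $G$. Can $(\mathbb CG)_\Omega$ admit a Hopf order over a number ring?
\end{quote}

We show that the answer is no.

\subsection{An example}

\begin{example}\label{ex:klein}
Let $M=\langle a\rangle\times\langle b\rangle\le G$ be a Klein four-group, and let $\omega(\varphi,\psi)=-1$ if $\varphi(a)=\psi(b)=-1$ and $\omega(\varphi,\psi)=1$ otherwise. This is a bicharacter, hence a cocycle. With $e_\pm=\frac12(1\pm a)$,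
\[
J=e_+\otimes1+e_-\otimes b=\tfrac12\,(1\otimes1+a\otimes1+1\otimes b-a\otimes b)=J^{-1}.
\]
Because of the denominator, $\mathbb ZG$ has no reason to be stable under $\Delta_J$. The obvious repair is a larger Hopf order $Z$ of the untwisted algebra that contains $e_\pm$; then $J^{\pm1}\in Z\otimes Z$ and $\Delta_J(Z)\subseteq Z\otimes Z$.

For $G=S_4$, $a=(12)(34)$, $b=(12)$ the repair works. The element $a$ lies in the normal four-group $A$, conjugation permutes the primitive idempotents of $\mathbb QA$, and these idempotents together with $G$ span a Hopf order $Z$ that contains $e_\pm$ (Lemma~\ref{lem:Z}). Only half of $M$, the subgroup $\langle a\rangle$, has to lie in $A$.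

For $G=A_5$, $a=(12)(34)$, $b=(13)(24)$ it fails. A subring containing $G$ and $e_+$ contains $e'=\frac12(1+a')$ with $a'=(12)(35)$, the conjugate of $a$ by $(12)(45)$. The product $aa'$ is a $3$-cycle, so the trace of $e_+e'=\frac14(1+a+a'+aa')$ on the permutation module of degree $5$ is $\frac14(5+1+1+2)=\frac94$. This is not an algebraic integer, so no such subring is finitely generated as a module over a number ring.
\end{example}

The example suggests that the $p$-part of the denominators of a twist has to be absorbed by a normal $p$-subgroup, and hence that the answer to the question is negative. It does not prove this. A Hopf order of $(KG)_J$ need not contain the tensor factors of $J$, which is only determined up to gauge, and it need not contain $G$, whose elements are in general no longer group-like.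

\subsection{Results}

Let $G$ be a finite group, $M\le G$ abelian, $\omega$ a normalized $2$-cocycle on $\widehat M$ with values in $\mathbb C^\times$, and $\Omega$ the associated twist. The function
\[
\beta(\varphi,\psi)=\omega(\psi,\varphi)/\omega(\varphi,\psi)
\]
is an alternating bicharacter on $\widehat M$; it determines $\Omega$ up to gauge equivalence, and $\Omega$ is non-trivial if and only if $\beta\ne1$ (Lemma~\ref{lem:norm}). Since $\beta(\varphi,\cdot)$ is a character of $\widehat M$, it is the evaluation at an element of $M$. This defines a homomorphism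
\[
t\colon\widehat M\to M,\qquad\psi(t(\varphi))=\beta(\varphi,\psi).
\]
For $D\le M$ let $D^\perp=\{\varphi\in\widehat M:\varphi|_D=1\}$. Let $O_p(G)$ be the largest normal $p$-subgroup of $G$, and $F(G)=\prod_pO_p(G)$ the Fitting subgroup; the product is direct.

\begin{theorem}\label{thm:A}
If $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, then for every prime $p$ the Sylow $p$-subgroup of $t\big((M\cap O_p(G))^\perp\big)$ is contained in $O_p(G)$. In particular, $O_p(G)\ne1$ for every prime $p$ dividing $|\operatorname{im}t|$.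
\end{theorem}

\begin{corollary}\label{cor:B}
If $F(G)=1$, for example if $G$ is non-abelian simple, and $\Omega$ is non-trivial, then $(\mathbb CG)_\Omega$ admits no Hopf order over any number ring.
\end{corollary}

The condition in Theorem~\ref{thm:A} has a symplectic reading, which also shows how close it is to being sufficient. Let $M_0=\operatorname{im}t$. The formula $b(t(\varphi),t(\psi))=\beta(\varphi,\psi)$ defines a non-degenerate alternating form on $M_0$ (Lemma~\ref{lem:M0}). For $D\le M_0$ let $D^{\perp_b}$ be its $b$-orthogonal in $M_0$, and call $D$ \emph{coisotropic} if $D^{\perp_b}\subseteq D$. Since $|D^{\perp_b}|\,|D|=|M_0|$, a coisotropic subgroup has $|D|^2\ge|M_0|$: it is at least half of $M_0$, as $\langle a\rangle$ is in the $S_4$ case of Example~\ref{ex:klein}.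

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, then $M_0\cap F(G)$ is coisotropic.
\item[(2)] If $M_0=L\times L'$ with $L^{\perp_b}=L$ and $L'^{\perp_b}=L'$, and $L$ is contained in an abelian normal subgroup of $G$, then $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring.
\item[(3)] If $F(G)$ is abelian and $M_0$ has square-free exponent, then $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring if and only if $M_0\cap F(G)$ is coisotropic.
\end{enumerate}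
\end{theorem}

Theorem~\ref{thm:C} is not needed for Corollary~\ref{cor:B}. It shows that simplicity cannot be weakened to perfectness (Example~\ref{ex:perfect}).

The proof of Theorem~\ref{thm:A} plays two facts against each other. The element $\mathcal R=J_{21}J^{-1}$ depends only on $\beta$, and any Hopf order $X$ can be enlarged so that $\mathcal R\in X\otimes X$ (Section~\ref{sec:R}). On the other hand, locally at $p$, the denominators in $X\cap KM$ disappear modulo a normal $p$-subgroup $N$ of $G$ (Sections~\ref{sec:A} and~\ref{sec:N}). Reading off one coefficient of $\mathcal R$ modulo $M\cap N$ gives the theorem (Section~\ref{sec:proofA}). Section~\ref{sec:model} constructs $N$ in the untwisted case, where the argument takes a few lines, and isolates what breaks after twisting.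

\section{The twist, its $R$-matrix and its antipode}\label{sec:twist}

Gauge equivalent twists give isomorphic Hopf algebras: if $J'=(v\otimes v)J\Delta(v^{-1})$, then $\Delta_{J'}(vhv^{-1})=(v\otimes v)\Delta_J(h)(v\otimes v)^{-1}$, so $h\mapsto vhv^{-1}$ is an isomorphism $(\mathbb CG)_J\cong(\mathbb CG)_{J'}$. We use this freedom to replace $\omega$ by a bicharacter, which reduces all later identities to bookkeeping with multiplicative functions.

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] $\beta$ is a bicharacter with $\beta(\varphi,\varphi)=1$ for all $\varphi$; hence $\beta(\psi,\varphi)=\beta(\varphi,\psi)^{-1}$.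
\item[(b)] Two normalized cocycles on $\widehat M$ with the same $\beta$ give gauge equivalent twists.
\item[(c)] There is a bicharacter $\omega'$ on $\widehat M$, with values roots of unity of order dividing $\exp M$, such that $\omega'(\psi,\varphi)/\omega'(\varphi,\psi)=\beta(\varphi,\psi)$.
\item[(d)] $\Omega$ is non-trivial if and only if $\beta\ne1$, if and only if $\operatorname{im}t\ne1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a normalized cocycle $\sigma$ let $E_\sigma$ be the group $\mathbb C^\times\times\widehat M$ with product $(x,\varphi)(y,\psi)=(xy\,\sigma(\varphi,\psi),\varphi\psi)$, a central extension of $\widehat M$ by $\mathbb C^\times$, and let $u_\varphi=(1,\varphi)$.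

(a) In $E_\omega$ we have $u_\psi u_\varphi=\beta(\varphi,\psi)u_\varphi u_\psi$, so $\beta(\varphi,\psi)$ is the commutator $[u_\psi,u_\varphi]$. All commutators are central, so the identity $[xx',y]=x[x',y]x^{-1}[x,y]$ shows that the commutator is multiplicative in the first variable, and by $[y,x]=[x,y]^{-1}$ in the second.

(b) The quotient $\sigma=\omega'/\omega$ is a symmetric normalized cocycle, so $E_\sigma$ is abelian. Since $\mathbb C^\times$ is divisible, hence an injective abelian group, the extension splits: there is a homomorphism $\varphi\mapsto(\eta(\varphi)^{-1},\varphi)$. This means $\sigma(\varphi,\psi)=\eta(\varphi)\eta(\psi)\eta(\varphi\psi)^{-1}$ and $\eta(1)=1$. For $v=\sum\eta(\varphi)e_\varphi$, formula \eqref{eq:idem} gives $\Delta(v^{-1})=\sum\eta(\varphi\psi)^{-1}e_\varphi\otimes e_\psi$ and $\varepsilon(v)=1$, so $v$ is a gauge equivalence between the two twists.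

(c) Write $\widehat M=\bigoplus_i\langle x_i\rangle$ and put $\omega'\big(\prod x_i^{a_i},\prod x_j^{b_j}\big)=\prod_{i<j}\beta(x_i,x_j)^{-a_ib_j}$. The order of $\beta(x_i,x_j)$ divides the orders of $x_i$ and $x_j$, so $\omega'$ is a well-defined bicharacter. For $\varphi=\prod x_i^{a_i}$ and $\psi=\prod x_j^{b_j}$,
\[
\omega'(\psi,\varphi)/\omega'(\varphi,\psi)=\prod_{i<j}\beta(x_i,x_j)^{a_ib_j-a_jb_i}=\prod_{i,j}\beta(x_i,x_j)^{a_ib_j}=\beta(\varphi,\psi).
\]

(d) If $\beta=1$, then $\Omega$ is gauge equivalent to $1\otimes1$ by (b). Conversely, $(v\otimes v)\Delta(v^{-1})$ is invariant under the flip of tensor factors, so for a trivial twist $\omega$ is symmetric and $\beta=1$. The second equivalence is the definition of $t$.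
\end{proof}

\emph{From now on $\omega$ is a bicharacter as in (c)} and $J=\sum\omega(\varphi,\psi)e_\varphi\otimes e_\psi$. Then $(\mathbb CG)_\Omega\cong(\mathbb CG)_J$, the maps $\beta$ and $t$ are unchanged, and $J$ is defined over every field $K$ of characteristic $0$ containing the $\exp(G)$-th roots of unity. Let $K$ be such a field. We write $\Delta(h)=\sum h_1\otimes h_2$ for the untwisted and $\Delta_J(h)=\sum h_{(1)}\otimes h_{(2)}$ for the twisted comultiplication, and $J=\sum J'\otimes J''$, $J^{-1}=\sum\bar J'\otimes\bar J''$. As $KM\otimes KM$ is commutative, $\Delta_J=\Delta$ on $KM$.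

The failure of cocommutativity of $\Delta_J$ is measured by the \emph{$R$-matrix}
\begin{equation}\label{eq:R}
\mathcal R=J_{21}J^{-1}=\sum_{\varphi,\psi}\beta(\varphi,\psi)\,e_\varphi\otimes e_\psi=\sum_\varphi e_\varphi\otimes t(\varphi),
\end{equation}
where $J_{21}$ is the flip of $J$ and the last equality is the first formula in \eqref{eq:idem}. For $\mathcal R=\sum r_i\otimes r^i$ we write $\mathcal R_{12}=\sum r_i\otimes r^i\otimes1$, $\mathcal R_{13}=\sum r_i\otimes1\otimes r^i$ and $\mathcal R_{23}=\sum1\otimes r_i\otimes r^i$.

\begin{lemma}\label{lem:RS}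
\begin{enumerate}
\item[(a)] $\mathcal R\,\Delta_J(h)=\Delta_J^{\mathrm{op}}(h)\,\mathcal R$ for $h\in KG$, where $\Delta_J^{\mathrm{op}}(h)=\sum h_{(2)}\otimes h_{(1)}$.
\item[(b)] $(\Delta\otimes\mathrm{id})\mathcal R=\mathcal R_{13}\mathcal R_{23}$, $(\mathrm{id}\otimes\Delta)\mathcal R=\mathcal R_{12}\mathcal R_{13}$ and $(S\otimes\mathrm{id})\mathcal R=(\mathrm{id}\otimes S)\mathcal R=\mathcal R^{-1}$.
\item[(c)] Let $U=\sum J'S(J'')=\sum_\alpha\omega(\alpha,\alpha^{-1})e_\alpha$. Then $S_J(h)=US(h)U^{-1}$, $S_J=S$ on $KM$, $S_J^2=\mathrm{id}$, and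
\begin{equation}\label{eq:Sop}
\sum S_J(h_{(2)})h_{(1)}=\varepsilon(h)1=\sum h_{(2)}S_J(h_{(1)}).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\Delta$ is cocommutative, $\Delta_J^{\mathrm{op}}(h)=J_{21}\Delta(h)J_{21}^{-1}$. Both sides equal $J_{21}\Delta(h)J^{-1}$.

(b) Compare coefficients using \eqref{eq:idem}. At $e_\alpha\otimes e_\gamma\otimes e_\psi$ the first identity reads $\beta(\alpha\gamma,\psi)=\beta(\alpha,\psi)\beta(\gamma,\psi)$ and the second reads $\beta(\alpha,\gamma\psi)=\beta(\alpha,\gamma)\beta(\alpha,\psi)$. The third reads $\beta(\varphi^{-1},\psi)=\beta(\varphi,\psi^{-1})=\beta(\varphi,\psi)^{-1}$.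

(c) We have $\sum\bar J'US(\bar J'')=\sum_{\varphi,\psi}\omega(\varphi,\psi)^{-1}e_\varphi Ue_{\psi^{-1}}=\sum_\alpha e_\alpha=1$. Hence
\[
\sum h_{(1)}US(h_{(2)})U^{-1}=\sum J'h_1\,\bar J'US(\bar J'')\,S(h_2)S(J'')U^{-1}=\varepsilon(h)\sum J'S(J'')U^{-1}=\varepsilon(h)1 .
\]
So $h\mapsto US(h)U^{-1}$ is a right inverse of $\mathrm{id}$ in the convolution algebra $\operatorname{End}_K((KG)_J)$. This algebra is finite-dimensional, so the right inverse is the two-sided inverse, which is the antipode. On $KM$, conjugation by $U$ is trivial. Since $\omega(\alpha,\alpha^{-1})=\omega(\alpha,\alpha)^{-1}=\omega(\alpha^{-1},\alpha)$, we have $S(U)=U$, so $S_J^2(h)=US(U)^{-1}hS(U)U^{-1}=h$. Applying the anti-automorphism $S_J$ to the two antipode axioms and using $S_J^2=\mathrm{id}$ gives \eqref{eq:Sop}.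
\end{proof}

\begin{remark}\label{rem:cocomm}
By (a), $(KG)_J$ is cocommutative if and only if $\mathcal R$ commutes with all $J(g\otimes g)J^{-1}$, that is, since $\mathcal R$ and $J$ commute, with all $g\otimes g$. In that case the space $\{(f\otimes\mathrm{id})\mathcal R:f\in(KG)^*\}$, which is $KM_0$ by \eqref{eq:R}, is stable under conjugation by $G$, so $M_0\trianglelefteq G$. For $G$ non-abelian simple and $\Omega$ non-trivial, $(\mathbb CG)_\Omega$ is therefore neither commutative nor cocommutative, and there is no basis of group-like elements, in it or in its dual, whose span could serve as an order.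
\end{remark}

\section{Reduction to a local ring}\label{sec:local}

Theorem~\ref{thm:A} concerns one prime at a time, and its proof lifts idempotents from characteristic $p$. We therefore move the Hopf order to a complete discrete valuation ring. First, the form $H_K$ in the definition has to be identified with the twisted group algebra.

\begin{lemma}\label{lem:arith}
Suppose that $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, and let $p$ be a prime. There is a complete discrete valuation ring $\mathcal O$, with algebraically closed residue field $k$ of characteristic $p$ and fraction field $K$ of characteristic $0$ containing the $\exp(G)$-th roots of unity, such that $(KG)_J$ has a Hopf order over $\mathcal O$.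
\end{lemma}

\begin{proof}
Hopf orders are preserved by base change: if $R\subseteq R'$ are Dedekind domains with fraction fields $K\subseteq K'$ and $X$ is a Hopf order of $H$ over $R$, then $X\otimes_RR'$ is projective, embeds in $X\otimes_RK'=H\otimes_KK'$ because $X$ is flat, and inherits the closure properties.

Let $X_0\subseteq H_0$ be a Hopf order over the ring of integers $R_0$ of a number field $K_0\subseteq\mathbb C$, with $H_0\otimes_{K_0}\mathbb C\cong(\mathbb CG)_J$. Let $K_1\subseteq\mathbb C$ be a number field containing $K_0$ and the $\exp(G)$-th roots of unity. In fixed bases of $H_0\otimes K_1$ and $(K_1G)_J$, an isomorphism of Hopf algebras over an extension of $K_1$ is a pair of mutually inverse matrices satisfying polynomial equations with coefficients in $K_1$. The quotient of the polynomial ring in the matrix entries by these equations is a finitely generated $K_1$-algebra with a homomorphism to $\mathbb C$, so it is non-zero. By the Nullstellensatz, its quotient by a maximal ideal is a finite extension $K_2$ of $K_1$. So $H_0\otimes K_2\cong(K_2G)_J$, and $(K_2G)_J$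 has a Hopf order over the ring of integers $R_2$ of $K_2$.

Complete $K_2$ at a prime above $p$, pass to the maximal unramified extension, and complete again. The valuation ring $\mathcal O$ of the resulting field $K$ is a complete discrete valuation ring with residue field $\overline{\mathbb F}_p$, and it contains $R_2$. Base change to $\mathcal O$ finishes the proof.
\end{proof}

Until the end of Section~\ref{sec:proofA}, $p$, $\mathcal O$, $k$, $K$ are as in the lemma and $\pi$ is a uniformizer of $\mathcal O$. A \emph{lattice} in a finite-dimensional $K$-space $V$ is a finitely generated $\mathcal O$-submodule $\Lambda$ with $K\Lambda=V$. It is free, $\pi$-adically complete, closed in $V$, and $\bigcap_n\pi^n\Lambda=0$. Its dual $\Lambda^*=\{f\in V^*:f(\Lambda)\subseteq\mathcal O\}$ is a lattice in $V^*$, $\Lambda^{**}=\Lambda$, and a bilinear form on $V$ that is $\mathcal O$-valued on $\Lambda\times\Lambda$ lies in $\Lambda^*\otimes\Lambda^*$. Tensor products of lattices are over $\mathcal O$. We identify $(KG)^*$ with the space $K^G$ of functions on $G$, extended linearly; $\mathbf 1_N$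 is the indicator function of $N\subseteq G$. A \emph{class function} is a function constant on conjugacy classes; equivalently $f(zz')=f(z'z)$ for all $z,z'\in KG$.

\begin{lemma}\label{lem:basic}
Let $X$ be a Hopf order over $\mathcal O$ of a Hopf algebra $H$ whose underlying algebra is $KG$.
\begin{enumerate}
\item[(a)] Every group-like element of $H$ lies in $X$.
\item[(b)] Let $\theta$ be the character of the permutation module $K[G/P]$, for a Sylow $p$-subgroup $P$ of $G$. Then $\theta(X)\subseteq\mathcal O$. If $s\in G$ and $\theta(s)\equiv\theta(1)\bmod\pi$, then $s$ is a $p$-element.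
\item[(c)] Let $\Gamma\le G$ and $N\trianglelefteq G$ with $\Gamma\subseteq X$ and $\mathbf 1_N(X)\subseteq\mathcal O$. Then the map $K\Gamma\to K[\Gamma/(\Gamma\cap N)]$ sends $X\cap K\Gamma$ into $\mathcal O[\Gamma/(\Gamma\cap N)]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The lattice $X^*$ is a ring under the convolution product dual to the comultiplication of $H$, with unit $\varepsilon$. If $g$ is group-like, evaluation at $g$ is a ring homomorphism $X^*\to K$. Its image is a subring and a finitely generated $\mathcal O$-module, so it is integral over $\mathcal O$ and lies in $\mathcal O$. Hence $g\in X^{**}=X$.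

(b) The module $X\cdot\mathcal O[G/P]$ is an $X$-stable lattice in $K[G/P]$, so elements of $X$ have traces in $\mathcal O$. The number $\theta(1)=|G:P|$ is prime to $p$, so the congruence forces $\theta(s)\ne0$. Then $s$ fixes a coset $gP$, that is, $g^{-1}sg\in P$.

(c) Let $x=\sum_{g\in\Gamma}c_gg\in X$. For $g\in\Gamma$ we have $g^{-1}x\in X$, so $\mathbf 1_N(g^{-1}x)=\sum_{n\in\Gamma\cap N}c_{gn}$ lies in $\mathcal O$. This sum is the coefficient of the coset $g(\Gamma\cap N)$ in the image of $x$.
\end{proof}

\section{The untwisted case as a model}\label{sec:model}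

Part (c) of Lemma~\ref{lem:basic} says that an integral indicator function $\mathbf 1_N$ bounds the denominators of $X$. For $\omega=1$ a small such $N$ is easy to find.

\begin{proposition}\label{prop:model}
Let $X$ be a Hopf order of the untwisted Hopf algebra $KG$ over $\mathcal O$. There is a normal $p$-subgroup $N$ of $G$ such that $KG\to K[G/N]$ maps $X$ into $\mathcal O[G/N]$. In particular, $X=\mathcal OG$ if $O_p(G)=1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:basic}(a), $G\subseteq X$, so $\mathcal A=X^*$ consists of $\mathcal O$-valued functions on $G$. It is a ring under the pointwise product, which is dual to $\Delta$, and contains the constant function $1=\varepsilon$. Let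
\[
N=\{s\in G: f(s)\equiv f(1)\bmod\pi\ \text{ for all } f\in\mathcal A\}.
\]

\emph{Step 1: $\mathbf 1_N\in\mathcal A$.} For $g\notin N$ choose $f\in\mathcal A$ with $f(1)-f(g)$ a unit and put $f_g=(f-f(g))/(f(1)-f(g))\in\mathcal A$. The product $F=\prod_{g\notin N}f_g$ vanishes outside $N$ and is $\equiv1\bmod\pi$ on $N$. Since $p\in\pi\mathcal O$, the $p$-th power map sends $1+\pi^j\mathcal O$ into $1+\pi^{j+1}\mathcal O$. So $F^{p^n}\to\mathbf 1_N$, and $\mathcal A$ is closed.

\emph{Step 2: $N$ is stable under conjugation.} For $f\in\mathcal A$ and $g\in G$, the function $z\mapsto f(gzg^{-1})$ lies in $\mathcal A$ because $gXg^{-1}=X$. So $f(gsg^{-1})\equiv f(1)$ for $s\in N$.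

\emph{Step 3: $N$ is closed under products.} As $XX\subseteq X$, we can write $f(zz')=\sum a_i(z)b_i(z')$ with $a_i,b_i\in\mathcal A$. For $s,s'\in N$, $f(ss')\equiv\sum a_i(1)b_i(1)=f(1)$.

\emph{Step 4: $N$ is a $p$-group.} By Lemma~\ref{lem:basic}(b), $\theta\in\mathcal A$ and every $s\in N$ is a $p$-element. By Cauchy's theorem $|N|$ is a power of $p$.

Lemma~\ref{lem:basic}(c) with $\Gamma=G$ concludes the proof.
\end{proof}

Suppose that the same four steps can be carried out for a Hopf order $X$ of $(KG)_J$ with $\mathcal R\in X\otimes X$, and take $G=A_5$, $p=2$ and $J$ as in Example~\ref{ex:klein}. Then $N=1$. The elements of $M$ are still group-like, so Lemma~\ref{lem:basic}(c) with $\Gamma=M$ gives $X\cap KM=\mathcal OM$, and $\mathcal R$ would lie in $\mathcal OM\otimes\mathcal OM$. But in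
\[
\mathcal R=\tfrac14\,(1\otimes1+1\otimes a+b\otimes1-b\otimes a)(1\otimes1+a\otimes1+1\otimes b-a\otimes b)
\]
the coefficient of $1\otimes1$ is $\frac14\notin\mathcal O$. This is the proof of Theorem~\ref{thm:A} in its smallest case, granted the four steps.

In the twisted case three things break. First, $G\not\subseteq X$ in general, so functions in the dual lattice need not have integral values and $N$ cannot be defined by congruences of values. We define it instead by its idempotent: in the model, $\mathbf 1_N$ cuts out the local factor of $\mathcal A$ through which evaluation at $1$ passes. Second, the dual ring is no longer commutative, so it is not a product of local rings, and Step~1 needs a substitute for commutativity. Third, conjugation by elements of $G$ in Step~2 must be replaced by an action of $X$ that respects the product of functions. The next two sections build a ring $\mathcal A$ in which these repairs are possible.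

\section{Making the $R$-matrix integral}\label{sec:R}

Let $H=(KG)_J$. The substitute for commutativity will be a commutation rule governed by $\mathcal R$, and it has to make sense modulo $\pi$. We are free to change the order, since Theorem~\ref{thm:A} does not mention it, so we adjoin the second tensor factors of $\mathcal R$.

\begin{proposition}\label{prop:R}
If $H$ has a Hopf order over $\mathcal O$, then it has a Hopf order $X$ with $\mathcal R\in X\otimes X$. For such an $X$, the intersection $Y=X\cap KM$ is a Hopf order of $KM$, it contains $M$, and $\mathcal R\in Y\otimes Y$.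
\end{proposition}

\begin{proof}
Let $X_1$ be a Hopf order. For $f\in H^*$ let $\rho(f)=(f\otimes\mathrm{id})(\mathcal R)\in KM$, and let $T=\rho(X_1^*)$, a finitely generated $\mathcal O$-module. Recall that $\mathcal R\in KM\otimes KM$, where $\Delta_J=\Delta$ and $S_J=S$. We use Lemma~\ref{lem:RS}.

\emph{$T$ is a subring.} For the convolution product of $X_1^*$, $\rho(ff')=(f\otimes f'\otimes\mathrm{id})(\mathcal R_{13}\mathcal R_{23})=\rho(f)\rho(f')$, and $\rho(\varepsilon)=t(1)=1$.

\emph{$T$ is stable under the coalgebra structure.} For $f\in X_1^*$ write $f(xy)=\sum f_1(x)f_2(y)$ with $\sum f_1\otimes f_2\in X_1^*\otimes X_1^*$, which is possible because $X_1X_1\subseteq X_1$. Then $\Delta\rho(f)=(f\otimes\mathrm{id}\otimes\mathrm{id})(\mathcal R_{12}\mathcal R_{13})=\sum\rho(f_1)\otimes\rho(f_2)$. Moreover $\varepsilon\rho(f)=f\big(\sum_\varphi e_\varphi\big)=f(1)\in\mathcal O$, and $S\rho(f)=(f\otimes S)\mathcal R=\rho(f\circ S_J)\in T$.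

\emph{$TX_1\subseteq X_1T$.} Write $\mathcal R=\sum r_i\otimes r^i$ and let $x\in X_1$. By \eqref{eq:Sop} and then Lemma~\ref{lem:RS}(a) applied to the last two factors of $\sum x_{(1)}\otimes x_{(2)}\otimes x_{(3)}$,
\[
\sum r_i\otimes r^ix=\sum r_ix_{(2)}S_J(x_{(1)})\otimes r^ix_{(3)}=\sum x_{(3)}r_iS_J(x_{(1)})\otimes x_{(2)}r^i .
\]
Applying $f\otimes\mathrm{id}$ gives $\rho(f)x=\sum x_{(2)}\,\rho\big(f(x_{(3)}\,\cdot\,S_J(x_{(1)}))\big)$. For $u,u'\in X_1$ the functional $y\mapsto f(uyu')$ lies in $X_1^*$, so the right side lies in $X_1T$.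

Let $X=X_1T$ be the span of the products. It is a lattice containing $X_1$ and $T$. It is closed under products because $X_1TX_1T\subseteq X_1X_1TT$, under $\Delta_J$ and $\varepsilon$ because these are multiplicative, and under $S_J$ because $S_J(X_1T)\subseteq TX_1\subseteq X_1T$. For dual bases $x_j,x_j^*$ of $X_1$ and $X_1^*$ we have $\mathcal R=\sum x_j\otimes\rho(x_j^*)\in X\otimes X$.

Now let $Y=X\cap KM$, a lattice in $KM$. The quotient $X/Y$ embeds in $KG/KM$, so it is torsion-free, hence free, and $X$ has a basis whose first elements form a basis of $Y$. In the resulting basis of $X\otimes X$ one reads off $(X\otimes X)\cap(KM\otimes KM)=Y\otimes Y$. This gives $\Delta(Y)\subseteq Y\otimes Y$ and $\mathcal R\in Y\otimes Y$. Closure under product, $\varepsilon$ and $S$ holds for both $X$ and $KM$. Finally $\Delta_J(m)=m\otimes m$ for $m\in M$, so $M\subseteq X$ by Lemma~\ref{lem:basic}(a).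
\end{proof}

We fix $X$ and $Y$ as in the proposition and an expression $\mathcal R=\sum r_i\otimes r^i$ with $r_i,r^i\in Y$.

\section{A ring of functions twisted along conjugation}\label{sec:A}

The first candidate for $\mathcal A$ is $X^*$. If $f$ vanishes outside $e_\alpha KGe_\gamma$ and $f'$ outside $e_{\alpha'}KGe_{\gamma'}$, their product in $H^*$ is $\omega(\alpha,\alpha')\omega(\gamma,\gamma')^{-1}ff'$. So $H^*$ is twisted along left and right translation by $M$. Translations move the point $1\in G$, so they do not preserve the ideal of functions vanishing at $1$, on which the model argument is centered. Conjugation does fix $1$. We therefore transport $X$ by a linear bijection $\Psi$ to a lattice whose dual is closed under a product twisted along conjugation by $M$ only.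

\subsection{The transported lattice}

For $h,z\in KG$ let
\[
\operatorname{ad}(h)z=\sum h_1zS(h_2),\qquad\operatorname{ad}_J(h)z=\sum h_{(1)}zS_J(h_{(2)}).
\]
The first is the linear extension of conjugation. The second satisfies $\operatorname{ad}_J(X)X\subseteq X$. They agree for $h\in KM$, so $\operatorname{ad}(Y)X\subseteq X$. An element $z$ has \emph{degree} $\chi\in\widehat M$ if $mzm^{-1}=\chi(m)z$ for all $m\in M$. This is a grading of the algebra $KG$, the operator $\operatorname{ad}(e_\chi)$ is the projection onto the degree $\chi$ part, and elements of $e_\alpha KGe_\gamma$ have degree $\alpha\gamma^{-1}$.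

Inserting $\Delta_J=J\Delta J^{-1}$ and $S_J=US(\cdot)U^{-1}$ in the definition gives
\[
\operatorname{ad}_J(h)x=\sum J'\,h_1\big(\bar J'\,x\,US(\bar J'')\big)S(h_2)\,S(J'')U^{-1},
\]
which is ordinary conjugation between two linear maps. Let $\Psi(x)=\sum\bar J'xUS(\bar J'')$ be the inner one. For $x\in e_\varphi KGe_\psi$ only the term $e_\varphi\otimes e_{\psi^{-1}}$ of $J^{-1}$ contributes, so $\Psi(x)=\omega(\varphi,\psi^{-1})^{-1}\omega(\psi,\psi^{-1})x$, that is,
\begin{equation}\label{eq:c}
\Psi(x)=c(\varphi,\psi)\,x\quad\text{for }x\in e_\varphi KGe_\psi,\qquad c(\varphi,\psi)=\omega(\varphi\psi^{-1},\psi).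
\end{equation}
The outer map $z\mapsto\sum J'zS(J'')U^{-1}$ multiplies $e_\varphi KGe_\psi$ by $\omega(\varphi,\psi^{-1})\omega(\psi,\psi^{-1})^{-1}=c(\varphi,\psi)^{-1}$, so it is $\Psi^{-1}$. Hence
\begin{equation}\label{eq:ad}
\operatorname{ad}(h)\Psi(x)=\Psi(\operatorname{ad}_J(h)x).
\end{equation}

Let $W=\Psi(X)$, a lattice in $KG$. To describe the product and coproduct that preserve $W$, let $KG\otimes KG$ act on itself by $\operatorname{ad}\otimes\operatorname{ad}$, written with a dot, and define
\[
\delta(z)=J\cdot\Delta(z),\qquad z\circ z'=\omega(\chi,\chi')^{-1}zz'\quad\text{for $z,z'$ of degrees $\chi,\chi'$},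
\]
with $\circ$ extended bilinearly. Thus $\delta(z)$ is obtained from $\Delta(z)$ by multiplying the component of bidegree $(\chi,\chi')$ by $\omega(\chi,\chi')$.

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item[(a)] $\operatorname{ad}(X)W\subseteq W$.
\item[(b)] $\Psi(1)=1$, and $f\circ\Psi=f$ for every class function $f$.
\item[(c)] $\Psi(x)\circ\Psi(y)=\Psi(xy)$ for all $x,y\in KG$. Hence $W\circ W\subseteq W$.
\item[(d)] $(\Psi^{-1}\otimes\Psi^{-1})\,\delta(\Psi(x))=\sum_i\sum x_{(1)}r_i\otimes\operatorname{ad}(r^i)(x_{(2)})$ for all $x\in KG$. Hence $\delta(W)\subseteq W\otimes W$.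
\end{enumerate}
\end{proposition}

\begin{proof}
(a) This is \eqref{eq:ad} together with $\operatorname{ad}_J(X)X\subseteq X$.

(b) We have $c(\varphi,\varphi)=1$, so $\Psi$ is the identity on $\bigoplus_\varphi e_\varphi KGe_\varphi$, which contains $1$. A class function vanishes on $e_\varphi KGe_\psi$ for $\varphi\ne\psi$, because $f(e_\varphi ze_\psi)=f(ze_\psi e_\varphi)=0$.

(c) Let $x\in e_\varphi KGe_\psi$ and $y\in e_{\psi'}KGe_\chi$. Both sides vanish if $\psi\ne\psi'$. If $\psi=\psi'$, the left side is $xy$ times
\[
\omega(\varphi\psi^{-1},\psi)\,\omega(\psi\chi^{-1},\chi)\,\omega(\varphi\psi^{-1},\psi\chi^{-1})^{-1}=\omega(\psi\chi^{-1},\chi)\,\omega(\varphi\psi^{-1},\chi)=c(\varphi,\chi).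
\]

(d) By linearity let $x=e_\varphi ge_\psi$ with $g\in G$. Then $\Delta(x)=\sum e_\alpha ge_\gamma\otimes e_{\alpha'}ge_{\gamma'}$, summed over $\alpha\alpha'=\varphi$ and $\gamma\gamma'=\psi$. Both sides of (d) are combinations of these terms; we compare the scalars. Put $\mu=\alpha\gamma^{-1}$ and $\mu'=\alpha'\gamma'^{-1}$, the degrees of the two factors. On the left the scalar is
\[
\frac{c(\varphi,\psi)\,\omega(\mu,\mu')}{c(\alpha,\gamma)\,c(\alpha',\gamma')}=\frac{\omega(\mu\mu',\gamma\gamma')\,\omega(\mu,\mu')}{\omega(\mu,\gamma)\,\omega(\mu',\gamma')}=\omega(\mu,\gamma')\,\omega(\mu',\gamma)\,\omega(\mu,\mu')=\omega(\mu,\alpha')\,\omega(\mu',\gamma).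
\]
On the right, the scalar in $\Delta_J(x)$ is $\omega(\alpha,\alpha')\omega(\gamma,\gamma')^{-1}$. Of $\mathcal R=\sum\beta(\eta,\zeta)e_\eta\otimes e_\zeta$ only the term with $\eta=\gamma$, $\zeta=\mu'$ acts non-trivially, contributing $\beta(\gamma,\mu')=\omega(\mu',\gamma)\omega(\gamma,\mu')^{-1}$. Since $\gamma'\mu'=\alpha'$, the product is
\[
\omega(\alpha,\alpha')\,\omega(\gamma,\alpha')^{-1}\,\omega(\mu',\gamma)=\omega(\mu,\alpha')\,\omega(\mu',\gamma),
\]
the same scalar. For $x\in X$ the right side of (d) lies in $X\otimes X$, because $r_i,r^i\in Y$ and $\operatorname{ad}(Y)X\subseteq X$. This is the first use of the integrality of $\mathcal R$.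
\end{proof}

\subsection{The ring $\mathcal A$}

A function $f\in K^G$ has \emph{degree} $\chi$ if $f(mzm^{-1})=\chi(m)f(z)$ for all $m\in M$. It then vanishes on elements of $KG$ of degree $\ne\chi$; in particular $f(1)=0$ if $\chi\neq1$. Degree $1$, the trivial character, means $M$-invariant, and class functions have degree $1$. For $f,f'$ of degrees $\chi,\chi'$ put
\[
f*f'=\omega(\chi,\chi')\,ff',
\]
where $ff'$ is the pointwise product, of degree $\chi\chi'$, and extend bilinearly. For $f''$ of degree $\chi''$, both $(f*f')*f''$ and $f*(f'*f'')$ equal $\omega(\chi,\chi')\omega(\chi,\chi'')\omega(\chi',\chi'')ff'f''$. So $*$ is associative, with unit the constant function $1=\varepsilon$. A function of degree $1$ is central, and its $*$-product with any function is the pointwise product. Since $f\otimes f'$ sees only the component of bidegree $(\chi,\chi')$,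
\begin{equation}\label{eq:star}
(f*f')(z)=(f\otimes f')(\delta(z)).
\end{equation}
Define a right action of $KG$ on $K^G$ by $(f\triangleleft h)(z)=f(\operatorname{ad}(h)z)$. For $y$ in the commutative algebra $KM$ we write it on the left, $y\cdot f=f\triangleleft y$; then $e_\psi\cdot f=\delta_{\psi,\chi}f$ for $f$ of degree $\chi$. Put
\[
\mathcal A=W^*=\{f\in K^G:f(W)\subseteq\mathcal O\},\qquad\operatorname{ev}(f)=f(1),\qquad\mathfrak m=\{f\in\mathcal A:f(1)=0\}.
\]

\begin{proposition}\label{prop:A}
\begin{enumerate}
\item[(a)] $\mathcal A$ is a lattice in $K^G$ and a subring of $(K^G,*)$. A class function $f$ lies in $\mathcal A$ if and only if $f(X)\subseteq\mathcal O$.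
\item[(b)] $\operatorname{ev}\colon\mathcal A\to\mathcal O$ is a ring homomorphism, and $\mathcal A=\mathcal O1\oplus\mathfrak m$.
\item[(c)] $\mathcal A\triangleleft X\subseteq\mathcal A$. For $f,f'\in K^G$ and $h\in KG$,
\[
(f*f')\triangleleft h=\sum(f\triangleleft h_{(1)})*(f'\triangleleft h_{(2)}),\quad1\triangleleft h=\varepsilon(h)1,\quad\operatorname{ev}(f\triangleleft h)=\varepsilon(h)\operatorname{ev}(f).
\]
\item[(d)] For all $f,f'\in K^G$,
\begin{equation}\label{eq:braid}
f'*f=\sum_i(r_i\cdot f)*(r^i\cdot f').
\end{equation}
Hence $I*I'=I'*I$ for $Y$-stable $\mathcal O$-submodules $I,I'$ of $\mathcal A$, and $I*I'$ is again $Y$-stable.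
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Closure under $*$ follows from \eqref{eq:star} and Proposition~\ref{prop:W}(d). The last statement follows from Proposition~\ref{prop:W}(b); it applies to $\varepsilon$, so $1\in\mathcal A$.

(b) As $1=\Psi(1)\in W$, the values lie in $\mathcal O$. For homogeneous $f,f'$ we have $(f*f')(1)=\omega(\chi,\chi')f(1)f'(1)$, and either $f(1)f'(1)=0$ or $\chi=\chi'=1$.

(c) Stability is Proposition~\ref{prop:W}(a). For $g\in G$ we have $\Delta(gzg^{-1})=(g\otimes g)\cdot\Delta(z)$, so $\Delta(\operatorname{ad}(h)z)=\Delta(h)\cdot\Delta(z)$ for all $h$, and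
\[
\delta(\operatorname{ad}(h)z)=J\Delta(h)\cdot\Delta(z)=J\Delta(h)J^{-1}\cdot\delta(z)=\Delta_J(h)\cdot\delta(z).
\]
With \eqref{eq:star} this gives the first formula. The others follow from $\varepsilon(\operatorname{ad}(h)z)=\varepsilon(h)\varepsilon(z)$ and $\operatorname{ad}(h)1=\varepsilon(h)1$.

(d) For $f,f'$ of degrees $\chi,\chi'$, $f'*f=\omega(\chi',\chi)ff'=\beta(\chi,\chi')f*f'$, and the right side of \eqref{eq:braid} is $\beta(\chi,\chi')f*f'$ by \eqref{eq:R}. Since $r_i,r^i\in Y$, we get $I'*I\subseteq I*I'$, and equality by symmetry. Stability of the product follows from (c) and $\Delta(Y)\subseteq Y\otimes Y$.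
\end{proof}

The grading is defined over $K$ only. The idempotents $e_\chi$ need not lie in $Y$, so the homogeneous components of an element of $\mathcal A$ need not lie in $\mathcal A$. In Example~\ref{ex:klein}, functions of distinct non-trivial degrees anticommute, but although $-1\equiv1$ in residue characteristic $2$ this does not make $\mathcal A/\pi\mathcal A$ commutative for free. What does descend to $\mathcal A/\pi\mathcal A$ is \eqref{eq:braid}, because $\mathcal R\in Y\otimes Y$.

\section{The identity component}\label{sec:N}

We now carry out the four steps of Section~\ref{sec:model} in $\mathcal A$. Powers of elements and submodules of $\mathcal A$ are taken for $*$.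

\subsection{Step 1: the block of the evaluation}

Let $\mathcal A_k=\mathcal A/\pi\mathcal A$, with product written by juxtaposition, $Y_k=Y/\pi Y$, and $\mathfrak m_k=\ker(\operatorname{ev}\colon\mathcal A_k\to k)$, the image of $\mathfrak m$. Then $Y_k$ is a commutative and cocommutative Hopf algebra over $k$, and by Proposition~\ref{prop:A}(c), $\mathcal A_k$ is a \emph{$Y_k$-module algebra}: $y\cdot(ab)=\sum(y_1\cdot a)(y_2\cdot b)$ and $y\cdot1=\varepsilon(y)1$. The ideal $\mathfrak m_k$ is $Y_k$-stable, and $Y_k$-stable subspaces commute with each other as in Proposition~\ref{prop:A}(d).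

We want a direct factor of $\mathcal A_k$ that is local and carries $\operatorname{ev}$. A general finite-dimensional algebra has no such factor: in the upper triangular $2\times2$ matrices with $\operatorname{ev}(a)=a_{11}$, the only non-zero central idempotent is $1$, and $\ker\operatorname{ev}$ contains the idempotent $E_{22}$. If the annihilators of simple modules commuted, the Chinese remainder argument of commutative algebra would apply. They need not be $Y_k$-stable, so we shrink each to the largest $Y_k$-stable ideal it contains and show that this ideal is still comaximal with $\mathfrak m_k$.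

\begin{lemma}\label{lem:comax}
Let $V$ be a simple left $\mathcal A_k$-module with $\operatorname{Ann}(V)\ne\mathfrak m_k$. Then $I_V=\{a\in\mathcal A_k:Y_k\cdot a\subseteq\operatorname{Ann}(V)\}$ is a $Y_k$-stable two-sided ideal contained in $\operatorname{Ann}(V)$, and $\mathfrak m_k+I_V=\mathcal A_k$.
\end{lemma}

\begin{proof}
Let $C=Y_k^*$, a finite-dimensional algebra under convolution, commutative because $Y_k$ is cocommutative. Consider
\[
\Theta\colon\mathcal A_k\to\operatorname{Hom}_k(Y_k,\operatorname{End}_kV)=\operatorname{End}_k(V)\otimes C,\qquad\Theta(a)(y)=(y\cdot a)|_V .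
\]
The module algebra axioms say that $\Theta$ is an algebra map. Its kernel is $I_V$, which is therefore an ideal. It is $Y_k$-stable because $y\cdot(y'\cdot a)=(yy')\cdot a$, and taking $y=1$ gives $I_V\subseteq\operatorname{Ann}(V)$.

As $\mathfrak m_k$ has codimension $1$, it remains to show $I_V\not\subseteq\mathfrak m_k$. Suppose $I_V\subseteq\mathfrak m_k$. Let $\mathfrak r$ be the radical of $C$, a nilpotent ideal. Since $k$ is algebraically closed, $C/\mathfrak r$ is a product of copies of $k$ indexed by the algebra maps $C\to k$. These are the evaluations at the group-like elements $g$ of $Y_k$. Each such $g$ is invertible, with inverse $S(g)$, and acts on $\mathcal A_k$ by an algebra automorphism. So $B_g=\{a:g\cdot a\in\operatorname{Ann}(V)\}$ is a two-sided ideal.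

If $a\in\bigcap_gB_g$, then $\Theta(a)(g)=0$ for all $g$, so $\Theta(a)\in\operatorname{End}_k(V)\otimes\mathfrak r$ is nilpotent. Then $a^n\in I_V\subseteq\mathfrak m_k$ for some $n$, so $\operatorname{ev}(a)^n=0$ and $a\in\mathfrak m_k$. Hence $\bigcap_gB_g\subseteq\mathfrak m_k$. If every $B_g$ contained an element $a_g$ with $\operatorname{ev}(a_g)\ne0$, the product of the finitely many $a_g$ would lie in $\bigcap_gB_g$ and not in $\mathfrak m_k$. So $B_g\subseteq\mathfrak m_k$ for some $g$, and $\operatorname{Ann}(V)=g\cdot B_g\subseteq g\cdot\mathfrak m_k\subseteq\mathfrak m_k$. By Burnside's theorem $\mathcal A_k/\operatorname{Ann}(V)\cong\operatorname{End}_k(V)$ is simple, so $\operatorname{Ann}(V)$ is a maximal ideal and equals $\mathfrak m_k$, contrary to the hypothesis.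
\end{proof}

\begin{lemma}\label{lem:e}
There are a central idempotent $e\in\mathcal A$ and an integer $r\ge1$ with $\operatorname{ev}(e)=1$ and $(\mathfrak m*e)^r\subseteq\pi\mathcal A*e$.
\end{lemma}

\begin{proof}
Let $V_1,\dots,V_s$ represent the simple $\mathcal A_k$-modules whose annihilator is not $\mathfrak m_k$, and $I_j=I_{V_j}$. The ideals $\mathfrak m_k,I_1,\dots,I_s$ and their products are $Y_k$-stable, so they commute with each other. The product $\mathfrak m_kI_1\cdots I_s$ lies in each factor, so it annihilates every simple module and lies in the Jacobson radical, which is nilpotent. Hence $\mathfrak m_k^rI_1^r\cdots I_s^r=0$ for some $r\ge1$. Put $I=\mathfrak m_k^r$ and $Q=I_1^r\cdots I_s^r$ (with $Q=\mathcal A_k$ if $s=0$), so that $IQ=QI=0$. By Lemma~\ref{lem:comax} and commutation, $\mathcal A_k=(\mathfrak m_k+I_j)^{2r-1}\subseteq I+I_j^r$. Multiplying over $j$ gives $\mathcal A_k=I+Q$, and $I\cap Q=(I\cap Q)(I+Q)\subseteq QI+IQ=0$. So $\mathcal A_k=I\oplus Q$ is a product of algebras. The unit $\bar e$ of $Q$ is a central idempotent, $1-\bar e\in I\subseteq\mathfrak m_k$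 gives $\operatorname{ev}(\bar e)=1$, and $(\mathfrak m_k\bar e)^r=I\bar e=0$.

Idempotents lift modulo an ideal for which a ring is complete, so $\bar e$ lifts to an idempotent $e\in\mathcal A$; this is where completeness of $\mathcal O$ is used. The module $e*\mathcal A*(1-e)$ is a direct summand of $\mathcal A$ whose reduction $\bar e\mathcal A_k(1-\bar e)$ is zero, so it is zero by Nakayama's lemma; likewise $(1-e)*\mathcal A*e=0$. Hence $e*f=e*f*e=f*e$ for all $f$. The element $\operatorname{ev}(e)$ is an idempotent of the domain $\mathcal O$ reducing to $1$, so it is $1$. Finally $(\mathfrak m*e)^r\subseteq\pi\mathcal A\cap\mathcal A*e=\pi\mathcal A*e$, because $\mathcal A*e$ is a direct summand.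
\end{proof}

\subsection{Step 2: invariance under conjugation}

A $*$-idempotent is not obviously an indicator function. It is one as soon as it has degree $1$. We show that $e$ is even a class function, by describing both summands of $\mathcal A=\mathcal A*e\oplus\mathcal A*(1-e)$ in terms that are visibly compatible with the action of $X$.

\begin{lemma}\label{lem:class}
$e=\mathbf 1_N$ for a subset $N\ni1$ of $G$ that is stable under conjugation. The ideals $\mathcal A*e$ and $\mathcal A*(1-e)$ are stable under $\triangleleft X$.
\end{lemma}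

\begin{proof}
Let $\mathfrak n=\mathfrak m+\pi\mathcal A$, the kernel of $\mathcal A\to\mathcal O\to k$. By Proposition~\ref{prop:A}(c), $\mathfrak n$ is $X$-stable, and so are its powers, since $(f_1*\dots*f_n)\triangleleft h=\sum(f_1\triangleleft h_{(1)})*\dots*(f_n\triangleleft h_{(n)})$. We claim $\mathcal A*(1-e)=\bigcap_n\mathfrak n^n$. Since $1-e\in\mathfrak m$, we have $1-e=(1-e)^n\in\mathfrak n^n$, which gives one inclusion. Conversely, $\mathfrak n^r*e=(\mathfrak n*e)^r\subseteq(\mathfrak m*e)^r+\pi\mathcal A*e\subseteq\pi\mathcal A*e$, so $f\in\bigcap_n\mathfrak n^n$ implies $f*e\in\bigcap_n\pi^n\mathcal A=0$ and $f=f*(1-e)$. Hence $\mathcal A*(1-e)$ is $X$-stable.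

The other summand is an annihilator: $\mathcal A*e=\{f\in\mathcal A:f*u=0\text{ for all }u\in\mathcal A*(1-e)\}$. For $h\in X$, Proposition~\ref{prop:A}(c) and \eqref{eq:Sop} give
\[
\sum\big(f*(u\triangleleft S_J(h_{(2)}))\big)\triangleleft h_{(1)}=\sum(f\triangleleft h_{(1)})*\big(u\triangleleft S_J(h_{(3)})h_{(2)}\big)=(f\triangleleft h)*u .
\]
If $f\in\mathcal A*e$ and $u\in\mathcal A*(1-e)$, then $u\triangleleft S_J(h_{(2)})\in\mathcal A*(1-e)$ and the left side is $0$. So $\mathcal A*e$ is $X$-stable.

Now compare the components of $\varepsilon(h)e+\varepsilon(h)(1-e)=1\triangleleft h=e\triangleleft h+(1-e)\triangleleft h$ in $\mathcal A*e$: we get $e\triangleleft h=\varepsilon(h)e$ for $h\in X$, and by $K$-linearity for all $h\in KG$. Taking $h=g\in G$ shows that $e$ is a class function; note that $g\in X$ is not needed. So $e=e*e$ is the pointwise square of $e$, and $e$ is the indicator function of a union $N$ of conjugacy classes. As $e(1)=1$, $1\in N$.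
\end{proof}

\subsection{Step 3: closure under products}

In the model we used that $(z,z')\mapsto f(zz')$ lies in $\mathcal A\otimes\mathcal A$. Now $W$ is closed under $\circ$, not under the product of $KG$, so it is $(z,z')\mapsto f(z\circ z')$ that lies in $\mathcal A\otimes\mathcal A$. The correcting factor $\omega(\chi,\chi')$ appears by itself if we give functions on $G\times G$ the twisted product for diagonal conjugation and let $\mathcal A\otimes1$ and $1\otimes\mathcal A$ generate a ring $\mathcal B$. In $\mathcal B$ the indicator function of the pairs that violate closure is an idempotent in a topologically nilpotent ideal, hence zero.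

\begin{lemma}\label{lem:subgroup}
$N$ is a normal subgroup of $G$.
\end{lemma}

\begin{proof}
Grade $K^{G\times G}=K^G\otimes K^G$ by diagonal conjugation by $M$, so that $\deg(a\otimes b)=\deg a\deg b$, and put $F*F'=\omega(\deg F,\deg F')FF'$ for homogeneous $F,F'$. The arguments given for $K^G$ show that $*$ is associative and unital, that functions of degree $1$ are central and multiply pointwise, and that $F\mapsto F(1,1)$ is multiplicative. The maps $a\mapsto a\otimes1$ and $b\mapsto1\otimes b$ preserve degrees and hence $*$. For $a,b$ of degrees $\chi,\chi'$ we have $(a\otimes1)*(1\otimes b)=\omega(\chi,\chi')\,a\otimes b$ and $(1\otimes b)*(a\otimes1)=\omega(\chi',\chi)\,a\otimes b$. These differ by $\beta(\chi,\chi')$, so for all $a,b$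
\begin{equation}\label{eq:braid2}
(1\otimes b)*(a\otimes1)=\sum_i\big((r_i\cdot a)\otimes1\big)*\big(1\otimes(r^i\cdot b)\big).
\end{equation}
Let $\mathcal B$ be the $\mathcal O$-span of all $(a\otimes1)*(1\otimes b)$ with $a,b\in\mathcal A$. It is a finitely generated $\mathcal O$-module containing $1$, and it is closed under $*$ by \eqref{eq:braid2}.

\emph{For $f\in\mathcal A$, the function $f^{(2)}(g,g')=f(gg')$ lies in $\mathcal B$.} By Proposition~\ref{prop:W}(c) the form $(z,z')\mapsto f(z\circ z')$ is $\mathcal O$-valued on $W\times W$, so $f(z\circ z')=\sum a_j(z)b_j(z')$ with $a_j,b_j\in\mathcal A$. Evaluate $F=\sum(a_j\otimes1)*(1\otimes b_j)\in\mathcal B$ at $z\otimes z'$ with $z,z'$ of degrees $\chi,\chi'$. Only the components of $a_j,b_j$ of degrees $\chi,\chi'$ contribute, so $F(z\otimes z')=\omega(\chi,\chi')\sum a_j(z)b_j(z')=\omega(\chi,\chi')f(z\circ z')=f(zz')$. Hence $F=f^{(2)}$.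

\emph{The obstruction.} The functions $e\otimes1$, $1\otimes e$ and $e^{(2)}$ have degree $1$. So $E=(e\otimes1)*(1\otimes e)=\mathbf 1_{N\times N}$ is a central idempotent, and $q=E*(1-e^{(2)})\in\mathcal B*E$ is the indicator function of $\{(g,g')\in N\times N:gg'\notin N\}$. It has degree $1$, so $q*q=q$.

\emph{A nilpotent ideal.} Let $\mathfrak k=\mathfrak m*e=\mathfrak m\cap\mathcal A*e$. It is $Y$-stable by Lemma~\ref{lem:class}, and $\mathcal A*e=\mathcal Oe\oplus\mathfrak k$. Put $\mathcal P=(\mathfrak k\otimes1)*E$ and $\mathcal Q=(1\otimes\mathfrak k)*E$. The ring $\mathcal B*E$ is spanned by the elements $(a\otimes1)*(1\otimes b)*E$ with $a,b\in\mathcal A*e$. Expanding $a$ and $b$ along $\mathcal Oe\oplus\mathfrak k$ gives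
\[
\mathcal B*E=\mathcal OE+\mathfrak K,\qquad\mathfrak K=\mathcal P+\mathcal Q+\mathcal P*\mathcal Q .
\]
Elements of $\mathfrak K$ vanish at $(1,1)$, while $E(1,1)=1$ and $q(1,1)=0$; hence $q\in\mathfrak K$. By \eqref{eq:braid2} and the $Y$-stability of $\mathfrak k$, $\mathcal Q*\mathcal P\subseteq\mathcal P*\mathcal Q$. By Lemma~\ref{lem:e}, $\mathcal P^r=(\mathfrak k^r\otimes1)*E\subseteq\pi\mathcal B*E$ and $\mathcal Q^r=(1\otimes\mathfrak k^r)*E\subseteq\pi\mathcal B*E$. A product of at least $2r-1$ factors $\mathcal P$ or $\mathcal Q$ is contained in some $\mathcal P^i*\mathcal Q^j$ with $i\ge r$ or $j\ge r$. So $\mathfrak K^{2r-1}\subseteq\pi\mathcal B*E$, and $q=q^{n(2r-1)}\in\pi^n\mathcal B$ for all $n$. Therefore $q=0$, which means $NN\subseteq N$. A non-empty subset of a finite group closed under products is a subgroup, and $N$ is normal by Lemma~\ref{lem:class}.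
\end{proof}

\subsection{Step 4: the order of $N$}

\begin{lemma}\label{lem:pgroup}
$N$ is a $p$-group; hence $N\subseteq O_p(G)$.
\end{lemma}

\begin{proof}
Let $\theta$ be as in Lemma~\ref{lem:basic}(b). By Proposition~\ref{prop:A}(a), $\theta\in\mathcal A$, so $d=(\theta-\theta(1)1)*e\in\mathfrak m*e$, and $d^{rn}\in\pi^n\mathcal A$ by Lemma~\ref{lem:e}. As $d$ is a class function, these powers are pointwise. Functions in $\mathcal A$ need not be integral on $G$, but their denominators are bounded: choose $c\ge0$ with $\pi^c\mathcal A\subseteq\mathcal O^G$. For $s\in N$ and $n=c+1$ we get $(\theta(s)-\theta(1))^{rn}=d^{rn}(s)\in\pi\mathcal O$, so $\theta(s)\equiv\theta(1)\bmod\pi$. By Lemma~\ref{lem:basic}(b) all elements of $N$ are $p$-elements, and Cauchy's theorem applies.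
\end{proof}

\section{Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:B}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $p$. Lemma~\ref{lem:arith} and Proposition~\ref{prop:R} provide $X$ and $Y$, and Section~\ref{sec:N} provides a normal $p$-subgroup $N$ with $\mathbf 1_N\in\mathcal A$. As $\mathbf 1_N$ is a class function, $\mathbf 1_N(X)\subseteq\mathcal O$ by Proposition~\ref{prop:A}(a). Put $D_N=M\cap N$ and $\overline M=M/D_N$. Since $M\subseteq X$, Lemma~\ref{lem:basic}(c) shows that $KM\to K\overline M$ maps $Y$ into $\mathcal O\overline M$. So the image $\overline{\mathcal R}$ of $\mathcal R\in Y\otimes Y$ lies in $\mathcal O\overline M\otimes\mathcal O\overline M$.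

The image of $e_\varphi$ is $\frac1{|M|}\sum_m\varphi(m^{-1})\overline m$. Summing over cosets of $D_N$, this is the idempotent $\bar e_\varphi$ of $K\overline M$ if $\varphi\in D_N^\perp$, the character group of $\overline M$, and $0$ otherwise. By \eqref{eq:R},
\[
\overline{\mathcal R}=\sum_{\varphi\in D_N^\perp}\bar e_\varphi\otimes\overline{t(\varphi)}.
\]
The coefficient of $1$ in $\bar e_\varphi$ is $1/|\overline M|=1/|D_N^\perp|$. Let $\bar t\colon D_N^\perp\to\overline M$ be the homomorphism $\varphi\mapsto\overline{t(\varphi)}$. The coefficient of $1\otimes1$ in $\overline{\mathcal R}$ is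
\[
\frac{|\ker\bar t|}{|D_N^\perp|}=\frac1{|\operatorname{im}\bar t|}\in\mathcal O .
\]
So $p$ does not divide $|\operatorname{im}\bar t|=|t(D_N^\perp)D_N/D_N|$, and the Sylow $p$-subgroup of $t(D_N^\perp)$ lies in $D_N\subseteq O_p(G)$. For $D=M\cap O_p(G)\supseteq D_N$ we have $D^\perp\subseteq D_N^\perp$. Hence the Sylow $p$-subgroup of $t(D^\perp)$ is contained in that of the abelian group $t(D_N^\perp)$, and so in $O_p(G)$.

If $O_p(G)=1$, then $D^\perp=\widehat M$, and the Sylow $p$-subgroup of $\operatorname{im}t$ is trivial.
\end{proof}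

\begin{proof}[Proof of Corollary~\ref{cor:B}]
If $\Omega$ is non-trivial, then $\operatorname{im}t\ne1$ by Lemma~\ref{lem:norm}(d), so some prime $p$ divides $|\operatorname{im}t|$. If a Hopf order existed, Theorem~\ref{thm:A} would give $O_p(G)\ne1$, so $F(G)\ne1$. A non-abelian simple group has $O_p(G)=1$ for all $p$: otherwise it would be a $p$-group, which has a non-trivial center.
\end{proof}

\section{Coisotropic subgroups and the existence of orders}\label{sec:C}

We prove Theorem~\ref{thm:C}. The first step removes the radical of $\beta$.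

\begin{lemma}\label{lem:M0}
The form $b$ is a well-defined non-degenerate alternating bicharacter on $M_0$. The twist $\Omega$ is gauge equivalent to a twist arising from a bicharacter on $\widehat{M_0}$ whose associated map $t_0\colon\widehat{M_0}\to M_0$ is bijective and satisfies $t_0(D^\perp)=D^{\perp_b}$ for $D\le M_0$, where $D^\perp$ is taken in $\widehat{M_0}$.
\end{lemma}

\begin{proof}
Since $\beta$ is alternating, $t(\psi)=1$ if and only if $\beta(\varphi,\psi)=\psi(t(\varphi))=1$ for all $\varphi$, that is, $\psi|_{M_0}=1$. So restriction identifies $\widehat M/\ker t$ with $\widehat{M_0}$, and $\beta$ descends to a non-degenerate alternating bicharacter $\beta_0$ on $\widehat{M_0}$. Its map $t_0$ satisfies $t_0(\varphi|_{M_0})=t(\varphi)$, so it is a bijection onto $M_0$, and $b$ is the transport of $\beta_0$ along $t_0$. Choose a bicharacter $\omega_0$ for $\beta_0$ by Lemma~\ref{lem:norm}(c). Its pullback to $\widehat M$ has commutator form $\beta$, so by Lemma~\ref{lem:norm}(b) its twist is gauge equivalent to $\Omega$. The idempotent $e^{M_0}_\eta$ of $KM_0$ is the sum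 of the $e_\varphi$ with $\varphi|_{M_0}=\eta$, so this twist equals $\sum\omega_0(\eta,\zeta)e^{M_0}_\eta\otimes e^{M_0}_\zeta$. Finally $b(t_0(\eta),t_0(\zeta))=\beta_0(\zeta,\eta)^{-1}=\eta(t_0(\zeta))^{-1}$, so $t_0(\eta)$ is orthogonal to $D$ if and only if $\eta|_D=1$.
\end{proof}

The orders in part (2) come from abelian normal subgroups.

\begin{lemma}\label{lem:Z}
Let $A\trianglelefteq G$ be abelian, $K$ a number field over which $KA$ splits, and $R$ its ring of integers. Then $Z=\sum_{\chi\in\widehat A,\,g\in G}R\,e^A_\chi g$ is a Hopf order of $KG$ that contains $G$ and the primitive idempotents $e^L_\eta$ of $KL$ for every $L\le A$.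
\end{lemma}

\begin{proof}
The module $Z$ is finitely generated and torsion-free over the Dedekind domain $R$, hence projective. It contains $g=\sum_\chi e^A_\chi g$, so it spans $KG$. Since $A$ is normal, $ge^A_\chi g^{-1}=e^A_{\chi'}$ with $\chi'(x)=\chi(g^{-1}xg)$, so $Z$ is closed under products. By \eqref{eq:idem} for $A$, it is closed under $\Delta$, $\varepsilon$ and $S$. Finally $e^L_\eta=\sum_{\chi|_L=\eta}e^A_\chi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:M0} we may assume $M=M_0$, with $t$ bijective and $t(D^\perp)=D^{\perp_b}$ for $D\le M$. Let $M_p$ be the Sylow $p$-subgroup of $M$. Put $D=M\cap F(G)$ and $D_p=M\cap O_p(G)$. The $p$-elements of the direct product $F(G)$ form $O_p(G)$, so $D_p=D\cap M_p$.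

(1) Theorem~\ref{thm:A} says $D_p^{\perp_b}\cap M_p\subseteq O_p(G)$, so $D_p^{\perp_b}\cap M_p\subseteq D_p$. As $D_p\subseteq D$, we have $D^{\perp_b}\cap M_p\subseteq D_p^{\perp_b}\cap M_p\subseteq D$ for every $p$. The abelian group $D^{\perp_b}$ is the product of its Sylow subgroups, so $D^{\perp_b}\subseteq D$.

(2) Let $L\le A\trianglelefteq G$ with $A$ abelian. The idea is to choose, in the gauge class of $\Omega$, a twist whose denominators involve only the idempotents of $L$, as in Example~\ref{ex:klein}. From $M=L\times L'$ we get $\widehat M=L'^\perp\times L^\perp$. Write $\varphi=\varphi_1\varphi_2$ with $\varphi_1\in L'^\perp$ and $\varphi_2\in L^\perp$; restriction identifies $L'^\perp$ with $\widehat L$. We have $t(L^\perp)=L^{\perp_b}=L$ and $t(L'^\perp)=L'$, so $\beta(\varphi,\psi)=\psi(t(\varphi))$ is trivial on $L^\perp\times L^\perp$ and on $L'^\perp\times L'^\perp$. The bicharacter $\omega'(\varphi,\psi)=\beta(\varphi_1,\psi_2)^{-1}$ satisfies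
\[
\omega'(\psi,\varphi)/\omega'(\varphi,\psi)=\beta(\varphi_1,\psi_2)\beta(\psi_1,\varphi_2)^{-1}=\beta(\varphi_1,\psi_2)\beta(\varphi_2,\psi_1)=\beta(\varphi,\psi),
\]
so its twist $J_L$ is gauge equivalent to $\Omega$ by Lemma~\ref{lem:norm}(b). Now $\sum_{\varphi_2}e_{\varphi_1\varphi_2}=e^L_{\varphi_1|_L}$ and
\[
\sum_\psi\beta(\varphi_1,\psi_2)^{-1}e_\psi=\sum_\psi\beta(\varphi_1,\psi)^{-1}e_\psi=\sum_\psi\psi\big(t(\varphi_1)^{-1}\big)e_\psi=t(\varphi_1)^{-1}.
\]
Hence $J_L=\sum_{\eta\in\widehat L}e^L_\eta\otimes s(\eta)$ with $s(\varphi_1|_L)=t(\varphi_1)^{-1}\in L'\subseteq G$.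

Let $K$ be a number field containing the $\exp(G)$-th roots of unity and $Z$ the order of Lemma~\ref{lem:Z}. All elements $e^L_\eta$ and $s(\eta)$ commute, so $J_L^{-1}=\sum e^L_\eta\otimes s(\eta)^{-1}$. Both $J_L$ and $J_L^{-1}$ lie in $Z\otimes Z$, so $\Delta_{J_L}(Z)\subseteq Z\otimes Z$. The element $U$ of Lemma~\ref{lem:RS}(c) is $\sum e^L_\eta s(\eta)^{-1}$, with inverse $\sum e^L_\eta s(\eta)$. Both lie in $Z$, so $S_{J_L}(Z)=US(Z)U^{-1}\subseteq Z$. Thus $Z$ is a Hopf order of $(KG)_{J_L}$, and $(KG)_{J_L}\otimes_K\mathbb C\cong(\mathbb CG)_\Omega$.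

(3) Necessity is (1). Suppose that $D$ is coisotropic. For $p\ne q$, the value $b(x,y)$ with $x\in M_p$, $y\in M_q$ has order dividing a power of $p$ and a power of $q$, so the groups $M_p$ are mutually orthogonal and $b$ is non-degenerate on each. Since the exponent is square-free, $M_p$ is an $\mathbb F_p$-vector space, and $b$ takes values in the $p$-th roots of unity on it; so $M_p$ is a symplectic space. Let $E_p$ be the orthogonal of $D_p$ in $M_p$. An element of $E_p$ is orthogonal to all $D_q$, hence to $D=\prod_qD_q$, so $E_p\subseteq D\cap M_p=D_p$. As $D_p$ is the orthogonal of $E_p$ in $M_p$, the subspace $E_p$ is isotropic. We use two facts of symplectic linear algebra: an isotropic subspace lies in a Lagrangian subspace, one equal to its own orthogonal, and a Lagrangian subspace has a Lagrangian complement. Let $L_p\supseteq E_p$ be Lagrangian with Lagrangian complement $L_p'$. Taking orthogonals in $E_p\subseteq L_p$ gives $L_p\subseteq D_p\subseteq F(G)$. Then $L=\prod_pL_p$ and $L'=\prod_pL'_p$ satisfy $M=L\times L'$, $L^{\perp_b}=L$, $L'^{\perp_b}=L'$, and $L$ lies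 in the normal subgroup $F(G)$, which is abelian by hypothesis. Part (2) applies.
\end{proof}

\begin{example}\label{ex:perfect}
Let $p\ge5$ and $G=V\rtimes SL_2(p)$ with $V=\mathbb F_p^2$. This group is perfect: $SL_2(p)$ is perfect, and $[V,G]$ is a non-zero subgroup of $V$ stable under $SL_2(p)$, which is transitive on non-zero vectors. Let $M=V$ and let $\beta$ be non-degenerate. The twist is non-trivial, $M_0=V$ is the direct product of two distinct lines, each its own orthogonal, and $V$ is abelian and normal. By Theorem~\ref{thm:C}(2), $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring. So in Corollary~\ref{cor:B} simplicity cannot be weakened to perfectness.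

Here $\beta$ is invariant under $SL_2(p)$, so $\mathcal R$ commutes with all $g\otimes g$ and $(\mathbb CG)_\Omega$ is cocommutative by Remark~\ref{rem:cocomm}. For $G=\mathbb F_p^3\rtimes SL_3(p)$, perfect for the same reasons, and $M$ a plane in $\mathbb F_p^3$ with $\beta$ non-degenerate, Theorem~\ref{thm:C}(2) again gives a Hopf order, and $(\mathbb CG)_\Omega$ is not cocommutative because $M_0=M$ is not normal.
\end{example}

\begin{thebibliography}{9}
\bibitem{CM}
Juan Cuadra and Ehud Meir, \emph{Existence of integral Hopf orders in twists of group algebras}, arXiv:2211.00097 (2022).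
\end{thebibliography}
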